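\title{Swan conductors, tame generators, and a conjecture of Gross and Reeder}

\begin{abstract}
Let $\phi$ be a Langlands parameter of a $p$-adic field with values in a connected reductive complex group $G$ with Lie algebra $\mathfrak g$, and let $\mathcal I$ be the inertia group. We prove that the Swan conductor of the adjoint representation $\mathrm{Ad}\,\phi$ is at least $\mathrm{rank}(G)-\dim\mathfrak g^{\phi(\mathcal I)}$, and hence a conjecture of Gross and Reeder. The bound follows from an inequality for an arbitrary representation $V$ of a finite inertia group $D$: if $x\in D$ generates the tame quotient, then $\dim V^x\le\dim V^D+\mathrm{sw}(V)$. The proof reduces to primitive representations, where the eigenvalues of $x$ are almost equidistributed and the last ramification break is bounded below. The constant $\mathrm{rank}(G)$ is attained for every simple type.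
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The conjecture}\label{ss:conj}

Let $k$ be a $p$-adic field with residue field $\mathfrak f$. The \emph{Weil group} $\mathcal W$ of $k$ is the subgroup of $\mathrm{Gal}(\bar k/k)$ consisting of the elements that act on $\bar{\mathfrak f}$ by a power of the Frobenius. Thus $\mathcal W=\langle\mathrm{Fr}\rangle\ltimes\mathcal I$, where $\mathrm{Fr}$ is a geometric Frobenius element and the \emph{inertia group} $\mathcal I$ is the subgroup acting trivially on $\bar{\mathfrak f}$. The \emph{wild inertia group} $\mathcal I_+$ is the pro-$p$-Sylow subgroup of $\mathcal I$; it is normal, and $\mathcal I/\mathcal I_+$ is procyclic.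

Let $G$ be a connected reductive algebraic group over $\mathbb C$ with Lie algebra $\mathfrak g$. A \emph{Langlands parameter} with values in $G$ is a homomorphism
\[
\phi:\mathcal W\times\mathrm{SL}_2(\mathbb C)\to G
\]
whose restriction to $\mathrm{SL}_2(\mathbb C)$ is algebraic, whose restriction to $\mathcal I$ is continuous, and for which $\phi(\mathrm{Fr})$ is semisimple. It is \emph{discrete} if the centralizer of its image in $G$ is finite, and \emph{inertially discrete} if $\mathfrak g^{\phi(\mathcal I)}=0$, where $G$ acts on $\mathfrak g$ by the adjoint representation $\mathrm{Ad}$.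

The Swan conductor measures how wildly ramified a representation is. Let $K$ be a complete discretely valued field with algebraically closed residue field of characteristic $p$, let $L/K$ be a finite Galois extension with group $D$, and let $v_L$ be the normalized valuation of $L$. The \emph{ramification groups}
\[
D_i=\{g\in D:\ v_L(ga-a)\ge i+1\ \text{ for all } a\in\mathcal O_L\}\qquad(i\ge0)
\]
form a decreasing sequence of normal subgroups, trivial for large $i$, with $D_0=D$. The group $P=D_1$, called the \emph{wild subgroup}, is the normal Sylow $p$-subgroup of $D$, and $D/P$ is cyclic of order prime to $p$. All representations in this paper are complex and finite-dimensional. The \emph{Swan conductor} of a representation $V$ of $D$ is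
\begin{equation}\label{eq:swdef}
\mathrm{sw}(V)=\sum_{i\ge1}\frac{|D_i|}{|D_0|}\,\dim\bigl(V/V^{D_i}\bigr).
\end{equation}
It vanishes exactly when $P$ acts trivially, and it grows when deeper ramification groups act nontrivially.

This applies to a parameter $\phi$ as follows. Some neighborhood of $1$ in the Lie group $G$ contains no nontrivial subgroup; its preimage in the profinite group $\mathcal I$ contains an open subgroup, which therefore lies in the kernel of $\phi$. So $D=\phi(\mathcal I)$ is finite. The absolute Galois group of the completion $K$ of the maximal unramified extension of $k$ is $\mathcal I$, so $D=\mathrm{Gal}(L/K)$ for a finite Galois extension $L/K$, and $P=\phi(\mathcal I_+)$. The Swan conductor $\mathrm{sw}(\mathrm{Ad}\,\phi)$ of the parameter $\mathrm{Ad}\,\phi$, which has values in $\mathrm{GL}(\mathfrak g)$, is by definition $\mathrm{sw}(\mathfrak g)$ for this $D$. It depends only on the restriction of $\phi$ to $\mathcal I$.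

We take the following statement from Kamgarpour and Sage \cite{KS}.

\medskip
\noindent\textbf{Conjecture} (Gross--Reeder)\textbf{.} \emph{Suppose that $G$ is simple. If the Langlands parameter $\phi$ is discrete and inertially discrete, then $\mathrm{sw}(\mathrm{Ad}\,\phi)\ge\mathrm{rank}(G)$.}

\subsection{Why the rank}\label{ss:rank}

Suppose first that $\phi$ is tame, that is, trivial on $\mathcal I_+$. Then $D$ is cyclic, generated by an element $x$ of finite order. Such an element lies in a maximal torus $T$, so $\mathfrak g^D=\mathfrak g^x$ contains $\mathrm{Lie}(T)$ and has dimension at least $\mathrm{rank}(G)$. An inertially discrete parameter is therefore wildly ramified. In general, pick $x\in D$ generating $D/P$. It still fixes a subspace of $\mathfrak g$ of dimension at least $\mathrm{rank}(G)$, and if $\mathfrak g^D=0$ it is the wild subgroup that must move all these vectors. The natural guess is that each dimension of $\mathfrak g^x$ moved by $P$ costs at least $1$ in the Swan conductor.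

\begin{example}\label{ex:dihedral}
Let $p$ be odd, $G=\mathrm{PGL}_2$, and let $D\subset G$ be the dihedral group of order $2p$ generated by $P=\langle\mathrm{diag}(e^{2\pi\sqrt{-1}/p},1)\rangle$ and the class $x$ of the permutation matrix of the transposition. In the standard basis $H,e,f$ of $\mathfrak g=\mathfrak{sl}_2$, the group $P$ fixes $H$ and acts on $e$ and $f$ by nontrivial characters, while $x$ sends $H$ to $-H$ and exchanges $e$ and $f$. So $\mathfrak g^x=\mathbb C(e+f)$ and $\mathfrak g^D=0$. Since $|P|=p$, we have $D_1=\dots=D_m=P$ and $D_{m+1}=1$ for some $m\ge1$, and \eqref{eq:swdef} gives $\mathrm{sw}(\mathfrak g)=m\cdot\frac{p}{2p}\cdot2=m\ge1=\mathrm{rank}(G)$.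
\end{example}

\subsection{Results}\label{ss:results}

The guess turns out to be a statement about arbitrary representations of $D$, in which the group $G$ plays no role. With $K$, $L$, $D$, $P$ as in \S\ref{ss:conj}, call $x\in D$ a \emph{tame generator} if its image generates $D/P$.

\begin{theorem}\label{thm:A}
For every representation $V$ of $D=\mathrm{Gal}(L/K)$ and every tame generator $x\in D$,
\[
\dim V^x\le\dim V^D+\mathrm{sw}(V).
\]
\end{theorem}

Since $D$ is generated by $P$ and $x$, we have $(V^P)^x=V^D$, so the theorem says that $\dim(V/V^P)^x\le\mathrm{sw}(V)$. The hypothesis on $x$ is needed: if $D$ is cyclic of order prime to $p$, $V$ is a nontrivial character and $x=1$, the left side is $1$ and the right side is $0$.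

\begin{theorem}\label{thm:B}
Let $G$ be a connected reductive complex group and $\phi$ a Langlands parameter with values in $G$. For every $x\in\phi(\mathcal I)$ whose image generates $\phi(\mathcal I)/\phi(\mathcal I_+)$,
\[
\mathrm{sw}(\mathrm{Ad}\,\phi)\ \ge\ \dim\mathfrak g^{x}-\dim\mathfrak g^{\phi(\mathcal I)}\ \ge\ \mathrm{rank}(G)-\dim\mathfrak g^{\phi(\mathcal I)}.
\]
If $\phi$ is inertially discrete, then $\mathrm{sw}(\mathrm{Ad}\,\phi)\ge\mathrm{rank}(G)$. In particular, the conjecture of Gross and Reeder holds.
\end{theorem}

\begin{proof}[Proof, assuming Theorem~\ref{thm:A}]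
Let $D=\phi(\mathcal I)=\mathrm{Gal}(L/K)$ as in \S\ref{ss:conj}. The elements $x$ in the statement are the tame generators of $D$; they exist because $D/P$ is cyclic. The first inequality is Theorem~\ref{thm:A} for $V=\mathfrak g$. The element $x$ has finite order, so it is semisimple, and since $G$ is connected it lies in a maximal torus $T$. Then $\mathfrak g^x\supseteq\mathrm{Lie}(T)$, which gives the second inequality.
\end{proof}

\begin{remark}\label{rem:hyp}
Theorem~\ref{thm:B} uses neither the simplicity of $G$, nor discreteness, nor any condition on $\phi|_{\mathrm{SL}_2}$. An inertially discrete parameter is automatically discrete, because the centralizer of its image is an algebraic group whose Lie algebra lies in $\mathfrak g^{\phi(\mathcal I)}=0$. Discreteness alone does not give the bound: the parameter with values in $\mathrm{PGL}_2$ that is trivial on $\mathcal W$ and is the quotient map on $\mathrm{SL}_2$ has trivial centralizer and Swan conductor $0$. Connectedness is used only to place $x$ in a maximal torus, and the bound by the rank fails without it. For $p$ odd, let $G=\mathbb G_m\rtimes\{\pm1\}$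 with $-1$ acting by inversion, and let $\phi$ be a ramified quadratic character with values in $\{\pm1\}$; then $\mathfrak g^{\phi(\mathcal I)}=0$ and $\mathrm{sw}(\mathrm{Ad}\,\phi)=0<1$. The statement that survives for disconnected groups is Proposition~\ref{prop:disc}.
\end{remark}

\subsection{Plan of the proof}

Both sides of Theorem~\ref{thm:A} are additive, so we may take $V$ irreducible. The Swan conductor is an integer, so it is at least $1$ when $P$ acts nontrivially; this settles the case $\dim V^x\le1$, but $V^x$ can be larger. Two mechanisms handle the general case. If $V$ is induced from a proper subgroup, the conductor formula for induced representations and Mackey's formula have the same shape, and we compare them term by term (Section~\ref{sec:induced}). If $V$ is primitive, $P$ is a group of Heisenberg type (Section~\ref{sec:wild}), and there is an integer $c\ge3$, read off from the action of $x$ on $P$, that controls both sides: no eigenvalue of $x$ has multiplicity above $\lceil\dim V/c\rceil$ (Section~\ref{sec:eigen}), and $\mathrm{sw}(V)\ge\dim V/c$ (Section~\ref{sec:end}). Section~\ref{sec:example}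 shows the second mechanism in dimension $5$. Section~\ref{sec:compl} treats a character-theoretic form of Theorem~\ref{thm:A}, disconnected groups, the case of equality, and the sharpness of the bound.

\section{Background}\label{sec:background}

\subsection{Swan conductors}

We recall what we need from \cite[Ch.~IV, VI]{Ser}. Let $H\le D$ and $M=L^H$. The field $M$ is again complete with algebraically closed residue field, so everything above applies to $H=\mathrm{Gal}(L/M)$; this is why we work over $K$ and not over $k$. We have $H_i=H\cap D_i$, and in particular the wild subgroup of $H$ is $H\cap P$. We write $\mathrm{sw}_K$, $\mathrm{sw}_M$ when the base field must be shown.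

For real $t>0$ put $D_t=D_{\lceil t\rceil}$ and $\varphi_{L/K}(t)=\int_0^t|D_\tau|/|D_0|\,d\tau$. The \emph{upper numbering} is defined by $D^{u}=D_t$ for $u=\varphi_{L/K}(t)$. By Herbrand's theorem it is compatible with quotients: if $R$ is normal in $D$, then $(D/R)^u=D^uR/R$. On the interval $(i-1,i)$ the derivative of $\varphi_{L/K}$ is $|D_i|/|D_0|$, so the substitution $u=\varphi_{L/K}(t)$ turns \eqref{eq:swdef} into
\begin{equation}\label{eq:swint}
\mathrm{sw}(V)=\int_0^\infty\dim\bigl(V/V^{D^u}\bigr)\,du .
\end{equation}
We use four properties.

\begin{itemize}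
\item[(S1)] $\mathrm{sw}$ is additive and nonnegative, and $\mathrm{sw}(V)=0$ if and only if $P$ acts trivially on $V$. It does not change when a representation of a quotient $D/R=\mathrm{Gal}(L^R/K)$ is inflated to $D$. The first sentence is read off from \eqref{eq:swdef}, the second from \eqref{eq:swint} and Herbrand's theorem.
\item[(S2)] $\mathrm{sw}(V)$ is an integer (Artin; Hasse--Arf). Hence $\mathrm{sw}(V)\ge1$ if $P$ acts nontrivially.
\item[(S3)] If $W$ is a representation of $H=\mathrm{Gal}(L/M)$, then
\[
\mathrm{sw}_K(\mathrm{Ind}_H^DW)=\mathrm{sw}_M(W)+\dim W\cdot\mathrm{sw}_K(\mathrm{Ind}_H^D1).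
\]
\item[(S4)] Suppose $P\ne1$, and let $s>0$ be the \emph{last break}, the largest $u$ with $D^u\ne1$. Then $\mathrm{sw}(W)\le s\dim W$ for every representation $W$ of $D$, and $\mathrm{sw}(V)=s\dim V$ if $V$ is faithful and irreducible.
\end{itemize}

For (S3), recall that the Artin conductor $a(V)=\dim V-\dim V^D+\mathrm{sw}(V)$ satisfies $a_K(\mathrm{Ind}\,W)=a_M(W)+\dim W\cdot a_K(\mathrm{Ind}\,1)$, the residue degree of $M/K$ being $1$. With $e=[D:H]$ and $\dim(\mathrm{Ind}\,W)^D=\dim W^H$, this reads
\[
e\dim W-\dim W^H+\mathrm{sw}_K(\mathrm{Ind}\,W)=\dim W-\dim W^H+\mathrm{sw}_M(W)+\dim W\bigl(e-1+\mathrm{sw}_K(\mathrm{Ind}\,1)\bigr),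
\]
and the terms without Swan conductors cancel. For (S4), the integrand in \eqref{eq:swint} vanishes for $u>s$ and is at most the dimension for $u\le s$. If $V$ is faithful and irreducible and $u\le s$, then $V^{D^u}$ is a subrepresentation because $D^u$ is normal, and it is proper because $D^u\ne1$ acts faithfully; so $V^{D^u}=0$.

\subsection{Finite groups}

Let $\Gamma$ be a finite group. We use the following textbook facts.

\begin{itemize}
\item[(G1)] (Frobenius) $\dim(\mathrm{Ind}_H^\Gamma W)^\Gamma=\dim W^H$.
\item[(G2)] (Mackey) For subgroups $C,H\le\Gamma$,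
\[
(\mathrm{Ind}_H^\Gamma W)|_C\cong\bigoplus_{g\in C\backslash\Gamma/H}\mathrm{Ind}_{C\cap gHg^{-1}}^{C}({}^gW),
\]
where ${}^gW$ is $W$ viewed as a representation of $gHg^{-1}$ by conjugation.
\item[(G3)] (Clifford) If $V$ is irreducible and $A$ is normal in $\Gamma$, then $\Gamma$ permutes the isotypic components of $V|_A$ transitively, and $V$ is induced from the stabilizer of any one of them. Call $V$ \emph{primitive} if it is irreducible and not induced from a proper subgroup; then $V|_A$ is isotypic for every normal subgroup $A$.
\item[(G4)] (Schur--Zassenhaus) A normal $p$-subgroup of index prime to $p$ has a complement, and all its complements are conjugate.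
\end{itemize}

\subsection{A first reduction}\label{ss:pprime}

A tame generator $x$ factors as $x=x_px'$ into commuting powers of $x$, with $x_p$ of $p$-power order and $x'$ of order prime to $p$. Since $x_p\in P$, the element $x'$ is again a tame generator, and $V^x\subseteq V^{x'}$. So it suffices to prove Theorem~\ref{thm:A} when $x$ has order prime to $p$. We assume this from now on and put $C=\langle x\rangle$. Then $C\cap P=1$ and $D=P\rtimes C$.

\section{An example in dimension five}\label{sec:example}

Here is a case in which (S2) alone is not enough. Let $p=5$ and let $P=\mathbb F_5^2\times\mathbb F_5$ be the Heisenberg group with product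
\[
(u,z)(u',z')=(u+u',\,z+z'+\det(u,u')).
\]
The commutator of $(u,z)$ and $(u',z')$ is $(0,2\det(u,u'))$, and the center is $Z=0\times\mathbb F_5$. The matrix $\theta$ with rows $(0,-1)$ and $(1,-1)$ has order $3$ and determinant $1$, so $(u,z)\mapsto(\theta u,z)$ is an automorphism of $P$. Both $\theta$ and $\theta^2$ have characteristic polynomial $t^2+t+1$, whose value at $1$ is $3\ne0$; so they fix no nonzero vector. Suppose that $D=\mathrm{Gal}(L/K)$ is the group $P\rtimes\langle x\rangle$, with $x$ of order $3$ acting by this automorphism.

For each nontrivial character $\omega$ of $Z$, the group $P$ has exactly one irreducible representation with central character $\omega$, of dimension $5$. As $x$ fixes $Z$, this representation is isomorphic to its conjugate by $x$, so it extends to a representation $V$ of $D$, and the three extensions differ by the characters of $\langle x\rangle$. The representation $V$ is faithful: its kernel meets $Z$, hence $P$, trivially, so it centralizes $P$, and no element outside $P$ does.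

\emph{Eigenvalues of $x$.} Let $y_u$ be the operator of $(u,0)$ on $V$. Conjugation by $y_{u'}$ multiplies $y_u$ by $\omega(2\det(u',u))$. These characters of $u'$ are distinct for distinct $u$, so the $25$ operators $y_u$ form a basis of $\mathrm{End}(V)$. Conjugation by $x^k$ sends $y_u$ to $y_{\theta^ku}$, and for $k=1,2$ it fixes only $y_0$. Its trace on $\mathrm{End}(V)=V\otimes V^*$ is $|\mathrm{tr}\,x^k|^2$, so $|\mathrm{tr}\,x|^2=|\mathrm{tr}\,x^2|^2=1$. If $m_0,m_1,m_2$ are the multiplicities of the cube roots of unity as eigenvalues of $x$, then $\sum m_j=5$ and $\sum m_j^2=\frac13(25+1+1)=9$. Hence $\sum(2-m_j)=1$ and $\sum(2-m_j)^2=12-20+9=1$, and the multiplicities are $2,2,1$. For two of the three extensions $\dim V^x=2$ while $V^D=0$, so Theorem~\ref{thm:A} asserts that $\mathrm{sw}(V)\ge2$.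

\emph{The Swan conductor.} By (S4), $\mathrm{sw}(V)=5s$, and we need a lower bound for the last break $s$. Any small wildly ramified representation of $D$ provides one. Let $\psi\ne1$ be a character of $P/Z$. Then $\mathrm{Ind}_P^D\psi$ has dimension $3$ and $P$ acts nontrivially on it, so $1\le\mathrm{sw}(\mathrm{Ind}_P^D\psi)\le3s$. Therefore $\mathrm{sw}(V)\ge5/3$, and by integrality $\mathrm{sw}(V)\ge2$.

The number $3$, the order of $x$ on $P/Z$, appears on both sides: it spreads the eigenvalues of $x$ over three values, and it bounds $s$ below by $1/3$. Integrality is used twice, once for the auxiliary representation and once to round $5/3$ up.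

\section{Induced representations}\label{sec:induced}

Let $V=\mathrm{Ind}_H^DW$. By (S3), $\mathrm{sw}(V)$ exceeds $\mathrm{sw}_M(W)$ by $\dim W\cdot\mathrm{sw}(\mathrm{Ind}_H^D1)$. When $C\le H$, Mackey's formula bounds the excess of $\dim V^C$ over $\dim W^C$ by a term of the same form. Put
\[
\delta(D,H)=|C\backslash D/H|=\dim(\mathrm{Ind}_H^D1)^C,
\]
the number of orbits of $C$ on $D/H$. Note that if $C\le H\le D$, then $H=(H\cap P)\rtimes C$ and $x$ is a tame generator of $H$.

\begin{lemma}\label{lem:mackey}
If $C\le H\le D$ and $V=\mathrm{Ind}_H^DW$, then $\dim V^C\le\dim W^C+(\delta(D,H)-1)\dim W$.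
\end{lemma}

\begin{proof}
In (G2), the double coset of $1$ contributes $W|_C$. By (G1), each of the other $\delta(D,H)-1$ summands has $C$-invariants of dimension $\dim({}^gW)^{C\cap gHg^{-1}}\le\dim W$.
\end{proof}

It remains to compare $\delta(D,H)-1$ with $\mathrm{sw}(\mathrm{Ind}_H^D1)$. The inequality we need is Theorem~\ref{thm:A} for the permutation representation itself, which must therefore be proved first and directly. For maximal $H$ this representation splits into pieces that each contribute one $C$-invariant vector, and (S2) suffices, as in Example~\ref{ex:dihedral}.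

\begin{lemma}\label{lem:perm}
If $C\le H\le D$, then $\delta(D,H)-1\le\mathrm{sw}(\mathrm{Ind}_H^D1)$.
\end{lemma}

\begin{proof}
We argue by induction on $[D:H]$, over all extensions $L/K$. For $H=D$ both sides are $0$.

Suppose that $H$ is a maximal proper subgroup of $D$, and let $Q=H\cap P$, so that $H=QC$. Then $Q$ is a proper $C$-invariant subgroup of $P$, and it is maximal among these, since a $C$-invariant $Q'$ with $Q<Q'<P$ would give $H<Q'C<D$. Let $\mathrm{Frat}(P)$ be the Frattini subgroup of $P$, the intersection of its maximal subgroups; it is characteristic, and $P/\mathrm{Frat}(P)$ is elementary abelian. The group $Q\,\mathrm{Frat}(P)$ is $C$-invariant, and it is proper because it lies in any maximal subgroup of $P$ containing $Q$. Hence $Q\supseteq\mathrm{Frat}(P)$. So $Q$ is normal in $P$, hence in $D=PC$, and $A=P/Q$ is an elementary abelian group.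

The map $P\to D/H$ induces a bijection $A\to D/H$, under which $P$ acts by translations and $C$ by the automorphisms $a\mapsto cac^{-1}$. So $\mathrm{Ind}_H^D1$ is the space of functions on $A$. The characters $\chi\in\hat A$ form a basis of this space; $C$ permutes them, and $a\in P$ multiplies $\chi$ by $\chi(a)^{-1}$. Each $C$-orbit of nontrivial characters thus spans a subrepresentation on which $P$ acts nontrivially, and its Swan conductor is at least $1$ by (S2). Hence $\mathrm{sw}(\mathrm{Ind}_H^D1)\ge|C\backslash\hat A|-1$. Since $C$ permutes the basis $\hat A$, the number $|C\backslash\hat A|$ is the dimension of the space of $C$-invariant functions, which is $\delta(D,H)$.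

Otherwise there is $H'$ with $H<H'<D$. Put $M'=L^{H'}$ and $W=\mathrm{Ind}_H^{H'}1$, so that $\mathrm{Ind}_H^D1=\mathrm{Ind}_{H'}^DW$ and $\dim W^C=\delta(H',H)$. Lemma~\ref{lem:mackey}, the induction hypothesis for $H\le H'$ and for $H'\le D$, and (S3) give
\begin{align*}
\delta(D,H)-1&\le(\delta(H',H)-1)+(\delta(D,H')-1)\dim W\\
&\le\mathrm{sw}_{M'}(W)+\dim W\cdot\mathrm{sw}_K(\mathrm{Ind}_{H'}^D1)=\mathrm{sw}_K(\mathrm{Ind}_H^D1).\qedhere
\end{align*}
\end{proof}

\begin{proposition}\label{prop:induced}
Assume that Theorem~\ref{thm:A} holds for the extensions $L/L^H$, for all proper subgroups $H<D$. Then $\dim V^x\le\dim V^D+\mathrm{sw}(V)$ for every representation $V$ of $D$ induced from a proper subgroup.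
\end{proposition}

\begin{proof}
Let $V=\mathrm{Ind}_{H}^DW$ with $H<D$. We first arrange that $P\le H$ or $C\le H$. If $HP\ne D$, replace $H$ by $HP$ and $W$ by $\mathrm{Ind}_H^{HP}W$. If $HP=D$, then $H/(H\cap P)\cong D/P$, so by (G4) the group $H$ contains a subgroup $C_1$ of order $|C|$. This $C_1$ is a complement of $P$ in $D$, so $C=gC_1g^{-1}$ for some $g$ by (G4), and we replace $H$, $W$ by $gHg^{-1}$, ${}^gW$. In both cases put $M=L^H$, and recall that $\dim W^H=\dim V^D$ by (G1).

\emph{The case $P\le H$.} Let $e=[D:H]$. Since $C\cong D/P$ is cyclic, $C\cap H=\langle x^e\rangle$ and $H=P\langle x^e\rangle$, so $x^e$ is a tame generator of $H$. As $D=CH$, (G2) gives $V|_C=\mathrm{Ind}_{\langle x^e\rangle}^CW$, and so $\dim V^x=\dim W^{x^e}$. The normal subgroup $P\le H$ acts trivially on $D/H$, so $\mathrm{sw}(\mathrm{Ind}_H^D1)=0$ and $\mathrm{sw}(V)=\mathrm{sw}_M(W)$ by (S3). Thus the inequality for $(D,V,x)$ is the same as the inequality for $(H,W,x^e)$, which holds by assumption.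

\emph{The case $C\le H$.} By Lemma~\ref{lem:mackey}, the assumption for $(H,W,x)$, Lemma~\ref{lem:perm} and (S3),
\begin{align*}
\dim V^x&\le\dim W^x+(\delta(D,H)-1)\dim W\\
&\le\dim W^H+\mathrm{sw}_M(W)+\dim W\cdot\mathrm{sw}_K(\mathrm{Ind}_H^D1)=\dim V^D+\mathrm{sw}(V).\qedhere
\end{align*}
\end{proof}

\section{The wild subgroup in the primitive case}\label{sec:wild}

This section and the next are pure group theory. We assume that $D=P\rtimes C$ with $P\ne1$ a $p$-group and $C=\langle x\rangle$ of order prime to $p$, and that $V$ is a faithful primitive representation of $D$. Let $Z$ be the center of $P$; it is nontrivial. The aim is to show that $P$ looks like a product of groups of the kind seen in Section~\ref{sec:example}.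

\begin{lemma}\label{lem:clifford}
\begin{itemize}
\item[(a)] $V|_P$ is irreducible.
\item[(b)] $Z$ is cyclic and central in $D$, and it acts on $V$ through a faithful character $\omega$. Every abelian subgroup of $P$ that is normal in $D$ lies in $Z$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (G3), $V|_P$ is a multiple of one irreducible representation $\rho$, which is then isomorphic to its conjugate by $x$. Choose an operator $J$ with $J\rho(g)J^{-1}=\rho(xgx^{-1})$ for $g\in P$. Then $J^{|C|}$ commutes with $\rho(P)$, so it is a scalar, and after rescaling $J^{|C|}=1$. The formula $\tilde\rho(gx^j)=\rho(g)J^j$ extends $\rho$ to $D$. Evaluation gives an isomorphism $\tilde\rho\otimes\mathrm{Hom}_P(\tilde\rho,V)\cong V$ of representations of $D$. The second factor is a representation of the cyclic group $D/P$, irreducible because $V$ is, hence of dimension $1$.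

(b) Let $A\le P$ be abelian and normal in $D$. By (G3), $V|_A$ is a multiple of one character, so $A$ acts by scalars. As $V$ is faithful, $A$ is central in $D$, so $A\le Z$, and $A$ embeds in $\mathbb C^\times$, so it is cyclic. This applies to $A=Z$, which is characteristic in $P$.
\end{proof}

Assume from now on that $P\ne Z$. Let $Z[p]\cong\mathbb F_p$ be the subgroup of order $p$ of the cyclic group $Z$, and write $[g,y]=gyg^{-1}y^{-1}$. To control the action of $x$, we want to cut $P/Z$ into irreducible $C$-modules that commute with one another in $P$. Part (b) of Lemma~\ref{lem:clifford} makes the commutator nondegenerate on a minimal piece, and a nondegenerate piece splits off like a nondegenerate subspace of a symplectic space.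

\begin{lemma}\label{lem:structure}
There are normal subgroups $Y_1,\dots,Y_t$ of $D$, with $t\ge1$ and $Z<Y_i\le P$, such that, with $U_i=Y_i/Z$:
\begin{itemize}
\item[(a)] $P=Y_1\cdots Y_t$, $[Y_i,Y_j]=1$ for $i\ne j$, and $P/Z=U_1\oplus\dots\oplus U_t$;
\item[(b)] each $U_i$ is an irreducible $\mathbb F_p[C]$-module;
\item[(c)] the commutator induces a nondegenerate, alternating, $C$-invariant bilinear form $U_i\times U_i\to Z[p]$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $Q\le P$ be normal in $D$, with center $Z(Q)=Z\ne Q$; the first instance is $Q=P$. Let $Y/Z$ be minimal among the nontrivial normal subgroups of $D/Z$ contained in $Q/Z$.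

The elements of order dividing $p$ in the center of the $p$-group $Y/Z$ form a nontrivial characteristic subgroup, so by minimality $Y/Z$ is elementary abelian. The $p$-group $P$ has nontrivial fixed points in $Y/Z$, and they form a $D$-stable subgroup because $P$ is normal; so $P$ acts trivially on $Y/Z$, that is, $[P,Y]\le Z$. The $D$-stable subgroups of $Y/Z$ are then the $C$-stable ones, and minimality gives (b) for $Y/Z$.

For $g\in P$ and $y\in Y$ we have $gyg^{-1}=[g,y]y$ with $[g,y]$ central. Conjugating $yy'$ by $g$, and $y$ by $gg'$, shows that $[g,y]$ is multiplicative in each variable. Since $y^p\in Z$, we get $[g,y]^p=[g,y^p]=1$. So $[g,y]\in Z[p]$, and it depends only on $gZ$ and $yZ$. Restricted to $Y/Z$, this is an alternating bilinear form with radical $Z(Y)/Z$. The group $Z(Y)$ is abelian and normal in $D$, so $Z(Y)=Z$ by Lemma~\ref{lem:clifford}(b), and the form is nondegenerate. It is $C$-invariant because $[cyc^{-1},cy'c^{-1}]=c[y,y']c^{-1}=[y,y']$, as $Z$ is central in $D$. This is (c) for $Y/Z$.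

Let $Q'$ be the centralizer of $Y$ in $Q$, a normal subgroup of $D$ containing $Z$. For $g\in Q$, the linear form $yZ\mapsto[g,y]$ equals $yZ\mapsto[y_0,y]$ for some $y_0\in Y$ by nondegeneracy, and then $y_0^{-1}g\in Q'$. So $Q=YQ'$, and $Y\cap Q'=Z(Y)=Z$; hence $Q/Z=Y/Z\times Q'/Z$. The center $Z(Q')$ commutes with $Y$ and with $Q'$, so it lies in $Z(Q)=Z$, and therefore $Z(Q')=Z$. If $Q'\ne Z$, we repeat the construction with the smaller group $Q'$. The subgroups $Y_1,Y_2,\dots$ obtained in turn satisfy (a), since each $Y_j$ lies in the centralizer of $Y_1,\dots,Y_{j-1}$.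
\end{proof}

Let $\theta_i\in\mathrm{GL}(U_i)$ be the action of $x$, and let $c_i$ be the order of $\theta_i$. Since $U_i$ carries a nondegenerate alternating form, $|U_i|=q_i^2$ with $q_i=p^{f_i}$, $f_i\ge1$. In Section~\ref{sec:example}, $q=5$ and $c=3$; the divisibility $3\mid5+1$ is a general fact.

\begin{lemma}\label{lem:order}
We have $c_i\mid q_i+1$ and $c_i\ge3$. If $c_i\nmid j$, then $\theta_i^j$ has no nonzero fixed vector in $U_i$ or in its dual.
\end{lemma}

\begin{proof}
Drop the index $i$. By Schur's lemma, every nonzero element of the commutative ring $F=\mathbb F_p[\theta]\subseteq\mathrm{End}(U)$ is invertible, so $F$ is a field. The $F$-subspaces of $U$ are the $C$-submodules, so $\dim_FU=1$ and $|F|=q^2$. If $c\nmid j$, then $\theta^j-1\ne0$ is invertible on $U$, and so is its transpose; this is the last assertion. If $c\le2$, then $\theta^2=1$ in $F$, so $\theta=\pm1$ and $F=\mathbb F_p$, contrary to $|F|=q^2$. So $c\ge3$.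

Since $\theta$ preserves the form, its adjoint is $\theta^{-1}$. An operator and its adjoint have the same minimal polynomial over $\mathbb F_p$, so $\theta^{-1}=\tau(\theta)$ for some $\tau\in\mathrm{Gal}(F/\mathbb F_p)$. Then $\tau^2(\theta)=\tau(\theta)^{-1}=\theta$, so $\tau^2=1$, and $\tau\ne1$ because $\theta^2\ne1$. The only element of order $2$ in the cyclic group $\mathrm{Gal}(F/\mathbb F_p)$ is $a\mapsto a^q$. Hence $\theta^{q+1}=1$.
\end{proof}

\section{Eigenvalues of the tame generator}\label{sec:eigen}

We keep the assumptions of Section~\ref{sec:wild}, with $P\ne Z$, and put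
\[
N=\dim V,\qquad a_i=\frac{q_i+1}{c_i}\in\mathbb Z,\qquad c=\min_ic_i .
\]
The decomposition of $P$ gives a tensor decomposition of $V$ and of the operator $x$, and on each factor the eigenvalues are distributed as evenly as the dimension $q_i=a_ic_i-1$ allows.

\begin{lemma}\label{lem:tensor}
There is a decomposition $V=V_1\otimes\dots\otimes V_t$ with $\dim V_i=q_i$, and there are $X_i\in\mathrm{GL}(V_i)$ with $X_i^{c_i}=1$ and $\lambda\in\mathbb C^\times$, such that $x$ acts on $V$ as $\lambda\,X_1\otimes\dots\otimes X_t$. For each $i$, one $c_i$-th root of unity has multiplicity $a_i-1$ as an eigenvalue of $X_i$, and all the others have multiplicity $a_i$.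
\end{lemma}

\begin{proof}
\emph{The factors $V_i$.} By Lemma~\ref{lem:structure}(a), multiplication $Y_1\times\dots\times Y_t\to P$ is a surjective homomorphism. By Lemma~\ref{lem:clifford}(a), $V$ is an irreducible representation of the product, so $V=\bigotimes_iV_i$ with $V_i$ an irreducible representation of $Y_i$ on which $Z$ acts by $\omega$. For $u\in U_i$ choose a lift $y_u\in Y_i$, with $y_0=1$, and view it as an operator on $V_i$. Conjugation by $y\in Y_i$ multiplies $y_u$ by $\omega([y,y_u])$. These characters of $Y_i$ are distinct for distinct $u$, because the form is nondegenerate and $\omega$ is faithful on $Z[p]$; so the $y_u$ are linearly independent. By Burnside's theorem the image of $Y_i$ spans $\mathrm{End}(V_i)$, and every element of $Y_i$ acts as a scalar multiple of some $y_u$. So the $y_u$ form a basis of $\mathrm{End}(V_i)$, and $(\dim V_i)^2=|U_i|=q_i^2$.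

\emph{The operators $X_i$.} Since $Y_i$ is normal in $D$, conjugation by $x$ preserves the span of $Y_i$ in $\mathrm{End}(V)$, which is the subalgebra $\mathrm{End}(V_i)$ acting on the $i$-th factor. Every automorphism of a matrix algebra is inner (Skolem--Noether), so on $\mathrm{End}(V_i)$ this is conjugation by some $X_i\in\mathrm{GL}(V_i)$. The subalgebras $\mathrm{End}(V_i)$ generate $\mathrm{End}(V)$, so $x$ and $\bigotimes_iX_i$ induce the same automorphism of $\mathrm{End}(V)$ and differ by a scalar. Conjugation by $x^{c_i}$ is trivial on $Y_i/Z$ and on $Z$, so it sends $y\in Y_i$ to $y\,z(y)$ with $z(y)\in Z$, and its $n$-th power sends $y$ to $y\,z(y)^n$. For $n=|C|$ we get $z(y)^n=1$; as $n$ is prime to $p$ and $Z$ is a $p$-group, $z(y)=1$. So $X_i^{c_i}$ commutes with $\mathrm{End}(V_i)$ and is a scalar. Rescaling $X_i$, and changing $\lambda$, we obtain $X_i^{c_i}=1$.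

\emph{Multiplicities.} Fix $i$ and write $X,q,a,\gamma$ for $X_i,q_i,a_i,c_i$. Conjugation by $X^j$ maps the line $\mathbb Cy_u$ to the line $\mathbb Cy_{\theta_i^ju}$. If $\gamma\nmid j$, it preserves only the line $\mathbb Cy_0$, by Lemma~\ref{lem:order}, and it fixes $y_0=1$. So its trace on $\mathrm{End}(V_i)$ is $1$. This trace is also $\mathrm{tr}\,X^j\cdot\mathrm{tr}\,X^{-j}=|\mathrm{tr}\,X^j|^2$. Let $m(l)$, $l\in\mathbb Z/\gamma$, be the multiplicity of $e^{2\pi\sqrt{-1}\,l/\gamma}$ as an eigenvalue of $X$. The function $j\mapsto\mathrm{tr}\,X^j$ is the Fourier transform of $m$ on $\mathbb Z/\gamma$, so Parseval's identity and $q=a\gamma-1$ give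
\[
\sum_lm(l)^2=\frac1\gamma\sum_{j}|\mathrm{tr}\,X^j|^2=\frac{q^2+\gamma-1}{\gamma}=a^2\gamma-2a+1 .
\]
Together with $\sum_lm(l)=q$, this yields $\sum_l(a-m(l))=a\gamma-q=1$ and
\[
\sum_l(a-m(l))^2=a^2\gamma-2a(a\gamma-1)+(a^2\gamma-2a+1)=1 .
\]
Integers whose squares sum to $1$ are all $0$ except for one, which is $\pm1$, and the first identity shows that it is $+1$.
\end{proof}

\begin{lemma}\label{lem:mult}
Every eigenvalue of $X=X_1\otimes\dots\otimes X_t$ has multiplicity at most $\lceil N/c\rceil$. In particular $\dim V^x\le\lceil N/c\rceil$.
\end{lemma}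

\begin{proof}
The second statement follows from the first, since $V^x$ is the $\lambda^{-1}$-eigenspace of $X$.

\emph{All $c_i$ equal $c$.} View $V_i$ and $V$ as representations of $\mathbb Z/c$, with $1$ acting by $X_i$ and $X$. Let $R$ be the regular representation. In the representation ring, Lemma~\ref{lem:tensor} says that $[V_i]=a_iR-\chi_i$ for a character $\chi_i$. Since $R^2=cR$ and $\chi R=R$ for every character $\chi$, every term in the expansion of $\prod_i(a_iR-\chi_i)$ that involves $R$ is an integer multiple of $R$. So
\[
[V]=bR+(-1)^t\chi,\qquad N=bc+(-1)^t,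
\]
with $b\in\mathbb Z$ and $\chi=\chi_1\cdots\chi_t$. If $t$ is even, the multiplicities are at most $b+1=\lceil(bc+1)/c\rceil$. If $t$ is odd, they are at most $b=\lceil(bc-1)/c\rceil$. Both evaluations of the ceiling use only $c\ge2$.

\emph{Some $c_j>c$.} Now an exact computation is not needed: a factor of order $c$ spreads the eigenvalues over $c$ values, and the factor of order $c_j$ spreads them further, which pays for the error terms. Number the factors so that $c_1=c$, and let $X'=\bigotimes_{i\ge2}X_i$, a diagonalizable operator. Every eigenvalue $\nu$ of $X_1$ satisfies $\nu^c=1$ and has multiplicity at most $a_1$. So the multiplicity of $\kappa\in\mathbb C^\times$ in $X=X_1\otimes X'$ is at most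
\[
a_1\sum_{\nu^c=1}\dim\ker(X'-\kappa\nu^{-1})=a_1\dim\ker(X'^{\,c}-\kappa^c).
\]
The map $\nu\mapsto\nu^c$ on the group of $c_j$-th roots of unity has fibers of size $\gcd(c,c_j)=c_j/d$, where $d=c_j/\gcd(c,c_j)\ge2$ because $c_j>c$. Hence each eigenvalue of $X_j^c$ has multiplicity at most $a_jc_j/d=(q_j+1)/d\le(q_j+1)/2$. The operator $X'^{\,c}$ is the tensor product of $X_j^c$ with an invertible diagonalizable operator on a space of dimension $N/(q_1q_j)$; decomposing that space into eigenlines gives $\dim\ker(X'^{\,c}-\kappa^c)\le\frac{q_j+1}2\cdot\frac N{q_1q_j}$. The multiplicity of $\kappa$ is therefore at most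
\[
\frac{q_1+1}c\cdot\frac{q_j+1}2\cdot\frac N{q_1q_j}=\frac Nc\cdot\frac{(1+1/q_1)(1+1/q_j)}2 .
\]
If $q_1,q_j\ge3$, then $(1+1/q_1)(1+1/q_j)\le16/9<2$. If $q_i=2$ for some $i\in\{1,j\}$, then $p=2$ and $c_i=3$ by Lemma~\ref{lem:order}. As $c_1\ne c_j$, this cannot happen for both indices, so the other $q$ is a power of $2$ that is at least $4$, and the product is at most $\frac32\cdot\frac54=\frac{15}8<2$. In each case the multiplicity is at most $N/c$.
\end{proof}

\section{The last break and the proof of Theorem~\ref{thm:A}}\label{sec:end}

We return to $D=\mathrm{Gal}(L/K)$. By (S4), the Swan conductor of a faithful irreducible representation is proportional to the last break $s$, and $s\ge1/\dim W$ for every wildly ramified representation $W$ of $D$. The smallest such $W$ at hand come from characters of the $U_i$, whose $C$-orbits have length $c_i$.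

\begin{lemma}\label{lem:slope}
Let $V$ be a faithful primitive representation of $D=\mathrm{Gal}(L/K)$, and assume that $P$ is not abelian. With $N$ and $c$ as in Section~\ref{sec:eigen}, $\mathrm{sw}(V)\ge\lceil N/c\rceil$.
\end{lemma}

\begin{proof}
Choose $i$ with $c_i=c$. Let $\psi\ne1$ be a character of $U_i$, viewed as a character of $P$ through the $C$-equivariant projection $P\to P/Z\to U_i$. The subgroup $C'=\langle x^{c}\rangle$ acts trivially on $U_i$, so it fixes $\psi$, and $\psi$ extends to a character of $PC'$ that is trivial on $C'$. Let $V_\psi=\mathrm{Ind}_{PC'}^D\psi$. Its dimension is $[C:C']=c$, and $P$ acts on it nontrivially because $V_\psi|_P$ contains $\psi$. By (S2) and (S4), $1\le\mathrm{sw}(V_\psi)\le sc$. Hence $\mathrm{sw}(V)=sN\ge N/c$ by (S4), and $\mathrm{sw}(V)$ is an integer by (S2).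
\end{proof}

The rounding cannot be dropped from the argument: when all $c_i$ are equal, the bound of Lemma~\ref{lem:mult} is strictly larger than $N/c$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We use induction on $|D|$, over all $K$, $L$, $V$ and $x$. By \S\ref{ss:pprime} we may assume that $x$ has order prime to $p$, and by additivity that $V$ is irreducible.

If $V$ has kernel $R\ne1$, it is a representation of $D/R=\mathrm{Gal}(L^R/K)$. The wild subgroup of $D/R$ is $PR/R$, so the image of $x$ is a tame generator. None of the three terms changes, by (S1), and the induction hypothesis applies. If $P=1$, then $D=\langle x\rangle$ and $V^x=V^D$. If $V$ is induced from a proper subgroup, Proposition~\ref{prop:induced} applies.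

There remains the case that $V$ is faithful and primitive and $P\ne1$. If $P$ is abelian, then $\dim V=1$ by Lemma~\ref{lem:clifford}(a), and $\mathrm{sw}(V)\ge1$ by (S2), since $P$ acts nontrivially. If $P$ is not abelian, Lemmas~\ref{lem:mult} and~\ref{lem:slope} give $\dim V^x\le\lceil N/c\rceil\le\mathrm{sw}(V)$.
\end{proof}

\section{Complements}\label{sec:compl}

\subsection{The Swan character}

Identify representations with their characters, and let $\mathrm{reg}_D$ be the regular character. The \emph{Swan character} is the class function
\[
\mathrm{sw}_D=\sum_{i\ge1}\frac{|D_i|}{|D_0|}\bigl(\mathrm{reg}_D-\mathrm{Ind}_{D_i}^D1\bigr),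
\]
whose inner product with the character of $V$ is $\mathrm{sw}(V)$, by Frobenius reciprocity and \eqref{eq:swdef}.

\begin{corollary}
For every tame generator $x\in D$, the class function $\mathrm{sw}_D-\mathrm{Ind}_{\langle x\rangle}^D1+1_D$ is the character of a representation of $D$.
\end{corollary}

\begin{proof}
Its inner product with an irreducible $V$ is $\mathrm{sw}(V)-\dim V^x+\dim V^D$, a nonnegative integer by (S2) and Theorem~\ref{thm:A}.
\end{proof}

\subsection{Disconnected groups}

Groups such as $L$-groups are not connected. A tame generator then need not centralize a maximal torus, but it normalizes one.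

\begin{proposition}\label{prop:disc}
Let $G$ be a complex linear algebraic group with $G^\circ$ reductive, let $\phi:\mathcal W\times\mathrm{SL}_2(\mathbb C)\to G$ satisfy the three conditions defining a Langlands parameter, and let $x\in\phi(\mathcal I)$ be a tame generator. Then $x$ normalizes a Borel subgroup $B$ of $G^\circ$ and a maximal torus $T\subseteq B$, and
\[
\mathrm{sw}(\mathrm{Ad}\,\phi)\ \ge\ \dim\mathfrak g^x-\dim\mathfrak g^{\phi(\mathcal I)}\ \ge\ \dim\mathrm{Lie}(T)^x-\dim\mathfrak g^{\phi(\mathcal I)} .
\]
If $G^\circ$ is semisimple, $\dim\mathrm{Lie}(T)^x$ is the number of orbits of $x$ on the simple roots.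
\end{proposition}

\begin{proof}
As in \S\ref{ss:conj}, $\phi(\mathcal I)$ is finite, and Theorem~\ref{thm:A} gives the first inequality. Conjugation by $x$ is an automorphism of finite order of $G^\circ$, so it preserves a pair $T\subseteq B$ by \cite[Thm.~7.5]{Ste}, and $\mathrm{Lie}(T)^x\subseteq\mathfrak g^x$. If $G^\circ$ is semisimple, the simple roots of $(B,T)$ form a basis of the dual of $\mathrm{Lie}(T)$ that $x$ permutes. The invariants of $x$ in this dual, and hence in $\mathrm{Lie}(T)$, have dimension equal to the number of orbits.
\end{proof}

\subsection{The case of equality}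

\begin{corollary}
Let $G$ be connected reductive and $\phi$ inertially discrete with $\mathrm{sw}(\mathrm{Ad}\,\phi)=\mathrm{rank}(G)$. Then every tame generator $x\in\phi(\mathcal I)$ satisfies $\dim\mathfrak g^x=\mathrm{rank}(G)$; that is, $x$ is a regular semisimple element.
\end{corollary}

\begin{proof}
Theorem~\ref{thm:B} gives $\mathrm{rank}(G)=\mathrm{sw}(\mathrm{Ad}\,\phi)\ge\dim\mathfrak g^x\ge\mathrm{rank}(G)$.
\end{proof}

\subsection{Sharpness}

We generalize Example~\ref{ex:dihedral} with $m=1$. The wild subgroup will lie in the $p$-torsion of a maximal torus and act on every root space with Swan conductor $1$ over a tame extension of degree $h$, the Coxeter number; the tame generator will lift a Coxeter element. The $rh$ root spaces then contribute $1/h$ each.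

\begin{proposition}\label{prop:sharp}
Let $G$ be a simple adjoint group of rank $r$ and Coxeter number $h$. For all but finitely many primes $p$ the following holds: if $k$ is a $p$-adic field with $|\mathfrak f|\equiv1\pmod h$, there is a discrete, inertially discrete Langlands parameter $\phi$ with values in $G$ and $\mathrm{sw}(\mathrm{Ad}\,\phi)=r$.
\end{proposition}

For $p\nmid h$, some power of $p$ is $1$ modulo $h$, so such fields $k$ exist. The constant $\mathrm{rank}(G)$ in the conjecture therefore cannot be improved for any simple type.

\begin{proof}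
Let $T$ be a maximal torus with cocharacter lattice $X_*$ and set of roots $\Phi$, let $w$ be a Coxeter element of the Weyl group, and let $\zeta_h=e^{2\pi\sqrt{-1}/h}$. Roots are viewed as linear forms on $X_*\otimes\Lambda$ for any commutative ring $\Lambda$. We use the following facts from \cite{Kos} and \cite[V \S6, VI \S1.11]{Bou}:
\begin{itemize}
\item $w$ has order $h$ and no nonzero fixed vector on $\mathrm{Lie}(T)$;
\item $|\Phi|=rh$;
\item there is $v\in X_*\otimes\mathbb Z[\zeta_h]$ with $wv=\zeta_hv$ and $\alpha(v)\ne0$ for all $\alpha\in\Phi$;
\item in the adjoint group, $w$ has a lift $\dot w$ in the normalizer of $T$ with $\dot w^h=1$.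
\end{itemize}

\emph{Reduction modulo $p$.} Exclude the finitely many $p$ that divide $h$ or the norm of some $\alpha(v)$. Put $q=|\mathfrak f|$. Let $\mathfrak p$ be a prime of $\mathbb Z[\zeta_h]$ above $p$. Since $p\nmid h$, the residue field of $\mathfrak p$ is generated by a root of unity of order $h$, and since $h\mid q-1$ it embeds in $\mathfrak f$. Let $\bar\zeta\in\mathfrak f$ and $\bar v\in X_*\otimes\mathfrak f$ be the images of $\zeta_h$ and $v$. Then $\bar\zeta$ has order $h$, $w\bar v=\bar\zeta\bar v$, and $\alpha(\bar v)\ne0$ for all $\alpha$, because an element of $\mathfrak p$ has norm divisible by $p$.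

\emph{An equivariant homomorphism.} Let $\pi$ be a uniformizer of $k$ and $E=k(\varpi)$ with $\varpi^h=\pi$. As $k$ contains the $h$-th roots of unity, $E/k$ is cyclic of degree $h$, totally and tamely ramified, with generator $\sigma:\varpi\mapsto\zeta\varpi$, where $\zeta$ is the Teichm\"uller lift of $\bar\zeta$. Let $U^n=1+\varpi^n\mathcal O_E$. Then $E^\times=\varpi^{\mathbb Z}\times\mu_{q-1}\times U^1$, and $1+a\varpi\mapsto\bar a$ induces an isomorphism $U^1/U^2\cong\mathfrak f$. Identify $X_*\otimes\mathbb F_p$ with the $p$-torsion $T[p]$ by $\lambda\otimes j\mapsto\lambda(e^{2\pi\sqrt{-1}\,j/p})$, compatibly with the Weyl group, and write $\mathrm{Tr}=\mathrm{Tr}_{\mathfrak f/\mathbb F_p}$. Let $\beta:E^\times\to X_*\otimes\mathbb F_p=T[p]$ be the homomorphism that is trivial on $\varpi$, $\mu_{q-1}$ and $U^2$ and satisfies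
\[
\beta(1+a\varpi)=(1\otimes\mathrm{Tr})(\bar a\,\bar v)\qquad(a\in\mathcal O_E).
\]
We claim that $\beta\circ\sigma=w\circ\beta$. Both sides are trivial on $\mu_{q-1}$, and on $\varpi$ because $\zeta\in\mu_{q-1}$. Since $\sigma$ acts trivially on the residue field, $\beta(\sigma(1+a\varpi))=(1\otimes\mathrm{Tr})(\bar a\,\bar\zeta\,\bar v)=(1\otimes\mathrm{Tr})(w(\bar a\,\bar v))=w\,\beta(1+a\varpi)$.

\emph{The parameter.} Let $\mathcal W_E\subseteq\mathcal W$ be the Weil group of $E$ and $\mathcal I_E=\mathcal I\cap\mathcal W_E$; the group $\mathcal I_+$ lies in $\mathcal W_E$ and is the wild inertia group of $E$, because $p\nmid h$. Local class field theory gives a surjection $\mathcal W_E\to E^\times$ that carries conjugation by $g\in\mathcal W$ to the action of the image of $g$ in $\mathrm{Gal}(E/k)$, maps $\mathcal I_E$ onto $\mathcal O_E^\times$ and $\mathcal I_+$ onto $U^1$, and maps the $u$-th ramification group in the upper numbering onto $U^{\lceil u\rceil}$ for $u>0$. View $\beta$ as a homomorphism on $\mathcal W_E$, and let $A=\mathrm{im}(\beta)=\beta(U^1)$. If $g\in\mathcal W$ maps to $\sigma$, then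 $\beta(gyg^{-1})=w\,\beta(y)$ for $y\in\mathcal W_E$. So $\ker\beta$ is normal in $\mathcal W$, and $\Gamma=\mathcal W/\ker\beta$ is an extension of $\mathrm{Gal}(E/k)$ by the $p$-group $A$. By (G4), $\Gamma=A\rtimes\langle\tilde\sigma\rangle$ with $\tilde\sigma$ a lift of $\sigma$ of order $h$, acting on $A$ by $w$. Since $\dot w^h=1$ and $\dot w$ acts on $T$ by $w$, the map $b\,\tilde\sigma^j\mapsto b\,\dot w^j$ is a homomorphism $\Gamma\to G$; it is injective because $w$ has order $h$. Let $\phi$ be the composite $\mathcal W\to\Gamma\to G$, extended trivially to $\mathrm{SL}_2(\mathbb C)$. Its kernel meets $\mathcal I$ in an open subgroup and its image is finite, so $\phi(\mathrm{Fr})$ is semisimple and $\phi$ is a Langlands parameter. We have $\phi(\mathcal I_+)=\phi(\mathcal I_E)=A$. As $E/k$ is totally ramified, $\mathcal I$ maps onto $\mathrm{Gal}(E/k)$, so $D=\phi(\mathcal I)=A\rtimes\langle\dot w\rangle$, with wild subgroup $P=A$ of index $h$.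

\emph{Invariants and conductor.} The group $\mathcal W_E$ acts trivially on $\mathrm{Lie}(T)$ and acts on the root space $\mathfrak g_\alpha$ through the character $\alpha\circ\beta$ of $E^\times$, which sends $1+a\varpi$ to $\exp\bigl(2\pi\sqrt{-1}\,\mathrm{Tr}(\bar a\,\alpha(\bar v))/p\bigr)$. This character is trivial on $U^2$, and it is nontrivial on $U^1$ because $\alpha(\bar v)\ne0$ and the trace form is nondegenerate. Hence $\mathfrak g^{P}=\mathrm{Lie}(T)$ and $\mathfrak g^{D}=\mathrm{Lie}(T)^w=0$. So $\phi$ is inertially discrete, and discrete by Remark~\ref{rem:hyp}. By \eqref{eq:swint}, each $\alpha\circ\beta$ has Swan conductor $\int_0^11\,du=1$ over $E$, so $\mathfrak g$ has Swan conductor $|\Phi|=rh$ over $E$. Finally, write $D=\mathrm{Gal}(L/K)$; the Swan conductor over $E$ is that of $\mathfrak g|_P$ for $P=\mathrm{Gal}(L/L^P)$. We have $P_i=D_i$ for $i\ge1$ and $|D_0|=h|P_0|$, so \eqref{eq:swdef} gives $\mathrm{sw}(\mathrm{Ad}\,\phi)=rh/h=r$.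
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bou}
Bourbaki, \emph{Lie}, V \S6 and VI \S1.11.

\bibitem{KS}
Masoud Kamgarpour and Daniel S. Sage, \emph{A geometric analogue of a conjecture of Gross and Reeder}, arXiv:1606.00943 (2016).

\bibitem{Kos}
Kostant, Amer. J. Math. \textbf{81} (1959).

\bibitem{Ser}
Serre, \emph{Local Fields}, Ch.~IV, VI.

\bibitem{Ste}
Steinberg, \emph{Endomorphisms of linear algebraic groups}.

\end{thebibliography}
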